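# Exactly $2^{2^{\aleph_0}}$ closed ideals of operators from $\ell_1$ to $c_0$

## 1. Theorem A and what it asserts

Write $\mathfrak c=2^{\aleph_0}$. Scalars are real or complex; both cases are covered.

**Theorem A.** $\mathcal L(\ell_1,c_0)$ contains exactly $2^{\mathfrak c}$ distinct closed ideals; in particular it contains at least $2^{\aleph_0}$. More precisely, there are operators $T_M\in\mathcal L(\ell_1,c_0)$, one for each $M\subset\mathbb N$, such that for every ideal $\mathcal I$ of subsets of $\mathbb N$ containing all finite sets, with $\mathcal J_{\mathcal I}$ denoting the closed ideal generated by $\{T_M:M\in\mathcal I\}$,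
$$T_M\in\mathcal J_{\mathcal I}\iff M\in\mathcal I. \tag{1}$$
So $\mathcal I\mapsto\mathcal J_{\mathcal I}$ is an order embedding of the lattice of ideals of $\mathcal P(\mathbb N)/\mathrm{Fin}$ into the lattice of closed ideals of $\mathcal L(\ell_1,c_0)$. All $T_M$ are weakly compact, so all $\mathcal J_{\mathcal I}$ consist of weakly compact operators. There is also a chain of closed ideals order-isomorphic to $\mathbb R$.

The question behind it is posed by Dan Freeman, Thomas Schlumprecht and Andras Zsak in "Closed Ideals of Operators between the Classical Sequence Spaces", arXiv:1612.01153 (2016): does $\mathcal L(\ell_1,c_0)$ contain at least $2^{\aleph_0}$ closed ideals? It is to be settled in ZFC, without the Continuum Hypothesis. Theorem A answers yes, and gives the exact number. There is a second theorem, Theorem B, which transfers the result to many other pairs of spaces; it is stated and proved in Section 9.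

Let us unpack the terms.

**Definition (ideal of operators).** $\mathcal L(\ell_1,c_0)$ is the Banach space of bounded linear operators $\ell_1\to c_0$ with the operator norm. An *ideal* of it is a linear subspace $\mathcal J$ such that $ATB\in\mathcal J$ whenever $A\in\mathcal L(c_0)$, $T\in\mathcal J$, $B\in\mathcal L(\ell_1)$. It is a *closed ideal* if it is closed in operator norm. The same words are used for $\mathcal L(\mathbf X,\mathbf Y)$, with $A\in\mathcal L(\mathbf Y)$ and $B\in\mathcal L(\mathbf X)$.

The closed ideal generated by a set $\mathcal S$ of operators is the smallest closed ideal containing $\mathcal S$. It has a concrete description. The set of finite sums $\sum_kA_kS_kB_k$ with $S_k\in\mathcal S$ is a linear subspace, it absorbs multiplication on both sides, and it contains $\mathcal S$. Its norm closure is again an ideal, because $T\mapsto ATB$ is norm continuous. Every closed ideal containing $\mathcal S$ contains this closure. So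
$$\text{closed ideal generated by }\mathcal S=\overline{\Bigl\{\sum_{k=1}^KA_kS_kB_k:\ K\in\mathbb N,\ S_k\in\mathcal S\Bigr\}}. \tag{2}$$

*Example.* Let $\mathcal S=\{S\}$ with $S\ne0$ of finite rank. Pick $x$ and $y^*$ with $y^*(Sx)=1$. Given $x_0^*\in\ell_1^*$ and $y_0\in c_0$, put $Bz=x_0^*(z)x$ and $Aw=y^*(w)y_0$. Then $ASBz=x_0^*(z)\,y_0$, so every rank-one operator, hence every finite-rank operator, is in the ideal. Since $S$ itself has finite rank, (2) gives the closure of the finite-rank operators. This is the ideal of compact operators: if $T:\ell_1\to c_0$ is compact and $P_m$ is the projection onto the first $m$ coordinates of $c_0$, then $P_m\to I$ uniformly on compact sets, so $P_mT\to T$ in norm.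

**Definition (ideal of sets).** An ideal $\mathcal I$ of subsets of $\mathbb N$ is a nonempty family closed under subsets and finite unions; $\mathcal I=\mathcal P(\mathbb N)$ is allowed. Ideals containing the family $\mathrm{Fin}$ of finite sets are the same thing as ideals of the Boolean algebra $\mathcal P(\mathbb N)/\mathrm{Fin}$, in which sets with finite symmetric difference are identified.

*Example.* $\mathrm{Fin}$ is the smallest such ideal. The ideal generated by $\mathrm{Fin}$ and the set of even numbers consists of all sets with only finitely many odd elements.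

"Order embedding" means $\mathcal J_{\mathcal I}\subset\mathcal J_{\mathcal I'}\iff\mathcal I\subset\mathcal I'$. This follows from (1): if $\mathcal J_{\mathcal I}\subset\mathcal J_{\mathcal I'}$ and $M\in\mathcal I$, then $T_M\in\mathcal J_{\mathcal I'}$, so $M\in\mathcal I'$; the other direction is immediate. So everything rests on one hard implication: if $M\notin\mathcal I$, then $T_M$ is not a norm limit of sums $\sum_kA_kT_{M_k}B_k$ with $M_k\in\mathcal I$.

**Definition (weakly compact operator).** An operator is weakly compact if the image of the unit ball has weakly compact closure in the weak topology. Textbook facts: an operator that factors through a reflexive space is weakly compact, and the weakly compact operators form a closed ideal.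

## 2. Matrices, bipartite graphs, and three kinds of blocks that fail

A bounded operator on $\ell_1(Y)$ is the same as a bounded family of images of the unit vectors $e_b$, and its norm is the supremum of the norms of these images. We also use $c_0(X)^*=\ell_1(X)$ through the bilinear pairing $\langle u,x\rangle=\sum_au(a)x(a)$. So an operator $T:\ell_1(Y)\to c_0(X)$ is a bounded matrix $\langle e_a^*,Te_b\rangle$ whose columns tend to $0$.

The simplest bounded matrices have entries $0$ and $1$, and these are bipartite graphs.

**Definition (bipartite graph).** A bipartite graph is a triple $(X,Y,E)$ with $E\subset X\times Y$; the sets $X$ and $Y$ are regarded as disjoint. $N(\cdot)$ denotes the set of neighbours of a vertex. It is *$C_4$-free* if it has no cycle of length $4$; equivalently, two distinct vertices on the same side have at most one common neighbour. For finite $X',Y'$ put $e(X',Y')=|E\cap(X'\times Y')|$.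

*Example.* The hexagon, with three vertices on each side, is $C_4$-free. The complete graph on $2+2$ vertices is itself a $4$-cycle. Consequently, if $A\times B\subset E$ in a $C_4$-free graph and $A,B$ are nonempty and finite, then $\min(|A|,|B|)=1$, and the number of edges in $A\times B$ is $|A||B|<|A|+|B|$. We shall use this little count three times.

Now take a sequence of finite bipartite graphs $G_n=(X_n,Y_n,E_n)$ with nonempty edge sets, let $X=\bigsqcup_nX_n$, $Y=\bigsqcup_nY_n$, $E_M=\bigcup_{n\in M}E_n$, and define
$$T_M:\ell_1(Y)\to c_0(X),\qquad (T_Mv)(a)=\sum_{b:(a,b)\in E_M}v(b). \tag{3}$$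
The vector $T_Me_b$ is the indicator of a finite set, contained in $X_n$ if $b\in Y_n$. So $T_M$ is well defined and $\|T_M\|\le1$. Since $X$ and $Y$ are countably infinite, we identify $\ell_1(Y)=\ell_1$ and $c_0(X)=c_0$.

The finite sets behave as Theorem A demands, for any choice of blocks. If $M$ is finite, $T_M$ has finite rank, so by the example above $\mathcal J_{\mathrm{Fin}}$ is the ideal of compact operators. If $M$ is infinite, pick an edge $(a_n,b_n)\in E_n$ for each $n\in M$. The vectors $T_Me_{b_n}$ are indicators of nonempty disjoint sets, so they have mutual distance $1$, and $T_M$ is not compact. Thus (1) holds for $\mathcal I=\mathrm{Fin}$.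

For other $\mathcal I$ the blocks matter very much. Let $D:\ell_1(\mathbb N)\to c_0(\mathbb N)$ be the formal inclusion, $De_n=e_n$. For infinite $M=\{n_1<n_2<\dots\}$ and edges $(a_n,b_n)\in E_n$, put $Be_k=e_{b_{n_k}}$ and $(Ax)_k=x(a_{n_k})$. Then $AT_MB=D$. So $D$ always lies in the ideal generated by $T_M$. For the three most obvious kinds of blocks the converse is true as well.

*Single edges.* Let $X_n=\{a_n\}$, $Y_n=\{b_n\}$. With $Be_{b_n}=1_M(n)e_n$ and $Ae_n=e_{a_n}$ we get $T_M=ADB$.

*Complete graphs.* Let $E_n=X_n\times Y_n$. With $Be_b=1_M(n)e_n$ for $b\in Y_n$ and $(Ax)(a)=x_n$ for $a\in X_n$ we get $T_M=ADB$. Here $A$ maps $c_0(\mathbb N)$ into $c_0(X)$ because the $X_n$ are finite.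

*Forests.* Let every $G_n$ be a forest. Root each component and let $\pi(x)$ be the parent of a non-root $x$. An edge $(a,b)$ has either $b=\pi(a)$ or $a=\pi(b)$, never both. So $T_M=AD_Y+D_XB$, where $D_Y:\ell_1(Y)\to c_0(Y)$ and $D_X:\ell_1(X)\to c_0(X)$ are formal inclusions. Here $(Ax)(a)=x(\pi(a))$ if $a$ is a non-root in a block $n\in M$, and $(Ax)(a)=0$ otherwise; similarly $Be_b=e_{\pi(b)}$ if $b$ is a non-root in a block $n\in M$, and $Be_b=0$ otherwise. Again $A$ maps into $c_0(X)$ because blocks are finite.

In these three cases all $T_M$ with $M$ infinite generate the same closed ideal as $D$, and (1) fails. The complete graphs show that density alone is useless. The forests show that absence of cycles is useless. We shall take blocks that have no short cycles and still have many more edges than vertices.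

## 3. Reduction to coordinate matrices, and the case of coordinate vectors

Suppose $\|T_M-\sum_{k\le K}A_kT_{M_k}B_k\|\le\frac14$, and let $n\in M$ with $n\notin M_k$ for every $k$. Look only at the block $X_n\times Y_n$ of the matrix. For $i\in X_n$, $j\in Y_n$ put $u_i^k=A_k^*e_i^*\in\ell_1(X)$ and $v_j^k=B_ke_j\in\ell_1(Y)$. Then
$$\Bigl|1_{E_n}(i,j)-\sum_{k=1}^K\langle u_i^k,T_{M_k}v_j^k\rangle\Bigr|\le\tfrac14\qquad(i\in X_n,\ j\in Y_n), \tag{4}$$
where $\langle u,T_Mv\rangle=\sum_{(a,b)\in E_M}u(a)v(b)$. We are free to take $n$ larger than $K$ and all norms $\|A_k\|,\|B_k\|$, if $M\setminus\bigcup_kM_k$ is infinite. So the task is finite: design the graphs so that (4) is impossible with vectors of norm $\le n$ and $K\le n$.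

Begin with the case in which $A$ and $B$ merely permute and repeat coordinates. Let $K=1$, $u_i=e_{a(i)}$, $v_j=e_{b(j)}$, with all $a(i),b(j)$ in blocks $m>n$. In (4) two numbers from $\{0,1\}$ differ by at most $\frac14$, so
$$(i,j)\in E_n\iff(a(i),b(j))\in E_{M_1}.$$
Put $N_n=|X_n|+|Y_n|$. At most $N_n$ vertices $a(i),b(j)$ occur. If every $G_m$ with $m>n$ has no cycle of length $\le N_n$, these vertices induce a forest. Root it. Then $E_n$ is the union of $\{(i,j):b(j)=\pi(a(i))\}$ and $\{(i,j):a(i)=\pi(b(j))\}$. The first set is the disjoint union over $y$ of the products $\{i:\pi(a(i))=y\}\times\{j:b(j)=y\}$. If $G_n$ is $C_4$-free, each product has at most as many edges as vertices, and the products use disjoint sets of vertices; so the first set has at most $N_n$ edges. The same holds for the second. Hence $|E_n|\le2N_n$, which is impossible if we chose $G_n$ with $|E_n|>2N_n$.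

This argument is the model for the whole proof, but for general $A_k,B_k$ it stops at the sentence "at most $N_n$ vertices occur". The vectors $u_i,v_j$ are arbitrary elements of $\ell_1$ of norm $\le n$. We may truncate them to finite supports, but no bound on the supports in terms of $n$ is available: the $A_k,B_k$ are given after all graphs have been fixed, and $u_i$ may be uniformly distributed over a set much larger than the girth of $G_m$. Then the vertices involved do not induce a forest.

Spread-out vectors can in general carry information. In a complete graph, if $u,v$ are uniform probability distributions on the two sides, then $\langle u,Tv\rangle=1$, however small the individual coefficients are. What rescues us is that in a $C_4$-free graph this cannot happen. Even there a mixed effect remains: in a star with centre $a_0$ and with $v$ uniform on the leaves, $Tv=e_{a_0}$, so $\langle e_{a_0},Tv\rangle=1$. But notice that $Tv$ is concentrated on one coordinate. The next lemma says that these observations are the general rule.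

## 4. Spread-out coefficients in a $C_4$-free graph

**Lemma 1.** Let $(X,Y,E)$ be countable and $C_4$-free. Let $u\in\ell_1(X)$, $v\in\ell_1(Y)$ have norm $\le C$, and let $\delta,\eta>0$.

(a) If $\|u\|_\infty,\|v\|_\infty\le\delta$, then $\bigl|\sum_{(a,b)\in E}u(a)v(b)\bigr|\le C^{3/2}\sqrt{2\delta}$.

(b) If $\|v\|_\infty\le\delta$ and $C\delta\le\eta^2/2$, then $\bigl|\{a\in X:|\sum_{b\in N(a)}v(b)|\ge\eta\}\bigr|\le2C^2/\eta^2$. The same holds with the roles of $X$ and $Y$ exchanged.

*Proof.* Replacing $u,v$ by $|u|,|v|$ does not change the hypotheses, and can only enlarge the quantity bounded in (a) and the set in (b). So let $u,v\ge0$. All sums below have nonnegative terms and may be rearranged.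

**Part (a).** The purpose is to turn the form into a sum over pairs $b,b'$, where $C_4$-freeness can be used. Put $w(a)=\sum_{b\in N(a)}v(b)$. Writing $uw=u^{1/2}\cdot u^{1/2}w$, Cauchy–Schwarz gives
$$\sum_au(a)w(a)\le C^{1/2}\Bigl(\sum_au(a)w(a)^2\Bigr)^{1/2}.$$
Expanding the square,
$$\sum_au(a)w(a)^2=\sum_{b,b'}v(b)v(b')\sum_{a\in N(b)\cap N(b')}u(a).$$
For $b=b'$ the inner sum is at most $C$, and $\sum_bv(b)^2\le\delta\sum_bv(b)\le C\delta$; so the diagonal contributes at most $C^2\delta$. For $b\ne b'$ there is at most one common neighbour, so the inner sum is at most $\delta$, and $\sum_{b\neq b'}v(b)v(b')\le C^2$; so the rest contributes at most $C^2\delta$. Altogether $\sum_au(a)w(a)\le C^{1/2}(2C^2\delta)^{1/2}=C^{3/2}\sqrt{2\delta}$.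

**Part (b).** The purpose is to bound every finite subset $P$ of the set in question, by the same expansion on the other side. Let $p=|P|$ and $s(b)=|N(b)\cap P|$. Summing the defining inequality over $a\in P$,
$$p\eta\le\sum_{a\in P}\sum_{b\in N(a)}v(b)=\sum_bv(b)s(b)\le C^{1/2}\Bigl(\sum_bv(b)s(b)^2\Bigr)^{1/2}.$$
Next,
$$\sum_bv(b)s(b)^2=\sum_{a,a'\in P}\ \sum_{b\in N(a)\cap N(a')}v(b)\le pC+p^2\delta,$$
because each of the $p$ diagonal terms is at most $C$ and each off-diagonal term involves at most one $b$. So $p^2\eta^2\le pC^2+p^2C\delta$. If $p>0$, divide by $p$: $p\eta^2\le C^2+pC\delta\le C^2+p\eta^2/2$, whence $p\le2C^2/\eta^2$. As $P$ was an arbitrary finite subset, the whole set is finite with the same bound. The hypotheses are symmetric in the two sides, so the exchanged version follows. $\square$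

With this lemma, (4) will be reduced to a representation $1_{E_n}(i,j)\approx\sum_rp_i(r)q_j(r)$ in which every $p_i$ and every $q_j$ has a support of bounded size. We now show that a dense $C_4$-free graph has no such representation.

## 5. Sparse representations of dense $C_4$-free graphs

First a case by hand. Suppose $1_E(i,j)=\sum_rp_i(r)q_j(r)$ exactly, and all supports have at most one point. Then $(i,j)\in E$ if and only if $p_i$ and $q_j$ are supported at the same point $r$. So $E$ is a disjoint union of complete bipartite graphs, and if $E$ is $C_4$-free then $|E|\le|X|+|Y|$. On the other hand, every forest has an exact representation with supports of size at most $2$. The index set is $X\sqcup Y$; the function $p_i$ is the indicator of $\{i,\pi(i)\}$ and $q_j$ that of $\{j,\pi(j)\}$, a missing parent being left out. The sum then counts how many of $\pi(j)=i$, $\pi(i)=j$ hold. So a density hypothesis is unavoidable.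

For supports of size $L\ge2$ the one-point argument breaks, because different pairs $(i,j)$ may share different sets of indices, and the summands may cancel. The plan is to pass to a dense part of the graph in which *all* pairs, edges and non-edges alike, share exactly the same indices with the same values. There the sum is constant, so the part is complete bipartite, and this contradicts density.

**Lemma 2.** For $L,C\in\mathbb N$ put $H=64C^2L$ and $D(L,C)=2^{2L+2}(2L^2H)^L$. Let $(X,Y,E)$ be a finite $C_4$-free bipartite graph with $X\cup Y\ne\emptyset$ and $|E|\ge D(L,C)(|X|+|Y|)$. Then there do not exist a set $\Omega$ and functions $p_i,q_j:\Omega\to[-C,C]$ $(i\in X,\ j\in Y)$ with supports of size $\le L$ and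
$$\Bigl|1_E(i,j)-\sum_{r\in\Omega}p_i(r)q_j(r)\Bigr|\le\tfrac38\qquad\text{for all }(i,j)\in X\times Y.$$

*Proof.* Suppose they exist.

**Step 1: finitely many values.** This step makes a pigeonhole argument on values possible. Round all values toward $0$ to multiples of $\tau=1/(32CL)$, obtaining $\tilde p_i,\tilde q_j$. Supports do not grow. In each summand,
$$|p_iq_j-\tilde p_i\tilde q_j|\le|p_i||q_j-\tilde q_j|+|\tilde q_j||p_i-\tilde p_i|\le2C\tau,$$
and at most $L$ summands are nonzero, so each sum changes by at most $2CL\tau=\frac1{16}$. Therefore
$$\Bigl|1_E(i,j)-\sum_r\tilde p_i(r)\tilde q_j(r)\Bigr|\le\tfrac7{16}. \tag{5}$$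
The nonzero multiples of $\tau$ in $[-C,C]$ number $2C/\tau=64C^2L=H$.

**Step 2: states.** This step defines what is to be maximized: the number of indices that all pairs share. Put $D_t=D(L,C)/(2L^2H)^t$. Call $(X',Y',R)$ a *$t$-state* if $X'\subset X$, $Y'\subset Y$, the set $R=\{r_1,\dots,r_t\}\subset\Omega$ has $t$ distinct elements, there are nonzero $\alpha_s,\beta_s$ with
$$\tilde p_i(r_s)=\alpha_s\ (i\in X'),\qquad\tilde q_j(r_s)=\beta_s\ (j\in Y'),\qquad s\le t,$$
and
$$e(X',Y')\ge D_t(|X'|+|Y'|)>0. \tag{6}$$
The triple $(X,Y,\emptyset)$ is a $0$-state, by hypothesis. In a $t$-state there is an edge, so some $i\in X'$ exists, and $R\subset\operatorname{supp}\tilde p_i$; hence $t\le L$. Choose a $t$-state with $t$ maximal. For all $(i,j)\in X'\times Y'$ we have $\operatorname{supp}\tilde p_i\cap\operatorname{supp}\tilde q_j\supset R$.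

**Step 3: it is impossible that more than half of the edges in $X'\times Y'$ satisfy $\operatorname{supp}\tilde p_i\cap\operatorname{supp}\tilde q_j\ne R$.** This step shows that otherwise one more common index could be added. Suppose more than half do. Choose independently and uniformly a point $\rho(i)\in\operatorname{supp}\tilde p_i\setminus R$ for $i\in X'$ and a point $\rho'(j)\in\operatorname{supp}\tilde q_j\setminus R$ for $j\in Y'$; vertices for which the set is empty are discarded. An edge of the kind considered has a common index outside $R$, so neither endpoint is discarded, and $\rho(i)=\rho'(j)$ with probability at least $L^{-2}$. The expected number of edges with $\rho(i)=\rho'(j)$ is thus at least $e(X',Y')/(2L^2)$. Fix an outcome with at least that many.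

For $r\in\Omega\setminus R$ and nonzero values $\alpha,\beta$ put
$$X_{r,\alpha}=\{i\in X':\rho(i)=r,\ \tilde p_i(r)=\alpha\},\qquad Y_{r,\beta}=\{j\in Y':\rho'(j)=r,\ \tilde q_j(r)=\beta\}.$$
Each edge with $\rho(i)=\rho'(j)$ lies in exactly one product $X_{r,\alpha}\times Y_{r,\beta}$. The sets $X_{r,\alpha}$ are pairwise disjoint, and each is counted once for each of the at most $H$ values $\beta$; similarly for $Y_{r,\beta}$. So $\sum_{r,\alpha,\beta}(|X_{r,\alpha}|+|Y_{r,\beta}|)\le H(|X'|+|Y'|)$. By (6),
$$\sum_{r,\alpha,\beta}e(X_{r,\alpha},Y_{r,\beta})\ge\frac{D_t}{2L^2}(|X'|+|Y'|)\ge\frac{D_t}{2L^2H}\sum_{r,\alpha,\beta}(|X_{r,\alpha}|+|Y_{r,\beta}|),$$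
and $D_t/(2L^2H)=D_{t+1}$. The left side is positive. Dropping the triples with $e(X_{r,\alpha},Y_{r,\beta})=0$ leaves the left side unchanged and does not increase the right side, and at least one triple remains. So some remaining triple satisfies
$$e(X_{r,\alpha},Y_{r,\beta})\ge D_{t+1}(|X_{r,\alpha}|+|Y_{r,\beta}|)>0.$$
Then $(X_{r,\alpha},Y_{r,\beta},R\cup\{r\})$ is a $(t+1)$-state, with new values $\alpha,\beta$. This contradicts the maximality of $t$.

**Step 4: separating the remaining indices.** By Step 3, at least half of the edges in $X'\times Y'$ satisfy $\operatorname{supp}\tilde p_i\cap\operatorname{supp}\tilde q_j=R$. This step arranges the same equality for all pairs, including the non-edges. Only finitely many $r\in\Omega\setminus R$ lie in a support. Assign each of them to side "$X$" or to side "$Y$" by an independent fair coin. Let $X''$ be the set of $i\in X'$ for which all elements of $\operatorname{supp}\tilde p_i\setminus R$ went to $X$, and $Y''$ the set of $j\in Y'$ for which all elements of $\operatorname{supp}\tilde q_j\setminus R$ went to $Y$. For each edge of the kind just described, the sets $\operatorname{supp}\tilde p_i\setminus R$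 and $\operatorname{supp}\tilde q_j\setminus R$ are disjoint and have at most $L$ elements each, so the edge survives with probability at least $2^{-2L}$. Hence for some outcome
$$e(X'',Y'')\ge2^{-2L-1}e(X',Y')\ge2^{-2L-1}D_t(|X'|+|Y'|)\ge2(|X''|+|Y''|),$$
where we used $D_t\ge D_L=2^{2L+2}$. Also $e(X'',Y'')>0$, because $|X'|+|Y'|>0$.

**Step 5: the contradiction.** Now every $(i,j)\in X''\times Y''$, edge or not, has $\operatorname{supp}\tilde p_i\cap\operatorname{supp}\tilde q_j=R$, so
$$\sum_r\tilde p_i(r)\tilde q_j(r)=\sigma:=\sum_{s\le t}\alpha_s\beta_s$$
is the same number for all these pairs. There is an edge in $X''\times Y''$, so (5) gives $\sigma\ge\frac9{16}$. A non-edge would give $|\sigma|\le\frac7{16}$. So there is no non-edge, and $X''\times Y''\subset E$. By the count in Section 2, $e(X'',Y'')<|X''|+|Y''|$, which contradicts Step 4. $\square$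

Note that nothing in Lemma 2 bounds $|\Omega|$. This is essential: the representation we shall derive from (4) has an index set over which we have no control.

## 6. Choosing the blocks

**Lemma 3.** For all $g\ge4$ and $D\ge1$ there is a nonempty finite bipartite graph with no cycle of length $\le g$ and $|E|\ge D(|X|+|Y|)$.

*Proof.* The method is to take a random graph and delete its few short cycles. Let $|X|=|Y|=N$, and choose each edge independently with probability $p=N^{-1+1/(2g)}\le 1$. The expected number of edges is $N^2p=N^{1+1/(2g)}$. Cycles have even length $2l\ge4$. A cycle of length $2l$ can be written as a sequence of $2l$ vertices starting in $X$, so there are at most $N^{2l}$ possible ones, and each is present with probability $p^{2l}$. For $2l\le g$ the expected number of them is at most $N^{2l}p^{2l}=N^{l/g}\le N^{1/2}$. So the expected number of cycles of length $\le g$ is at most $gN^{1/2}$. Delete one edge from each such cycle. No cycle of length $\le g$ is left, since deletion creates no cycles, and the expected number of remaining edges is at least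
$$N^{1+1/(2g)}-gN^{1/2}\ge2DN$$
for $N$ large. Some outcome has at least $2DN=D(|X|+|Y|)$ edges. $\square$

The blocks are now chosen one after another. In the model case of Section 3, $G_n$ had to be dense, and the later $G_m$ had to have girth larger than a quantity known at stage $n$. Here both requirements are stronger, but the order of choice is the same. Put $\kappa_n=2048\,n^6$. This will be the number of coefficients that count as large. Using Lemma 3, choose inductively nonempty finite bipartite graphs $G_n=(X_n,Y_n,E_n)$, $n=1,2,\dots$, with $N_n=|X_n|+|Y_n|$ and $N_{<n}=\sum_{m<n}N_m$, such that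

* $G_n$ has no cycle of length $\le g_n:=\max(4,\kappa_nN_{<n})$;
* $|E_n|\ge D(L_n,n)\,N_n$, where $L_n:=2n(4\kappa_n+N_{<n})$ and $D(\cdot,\cdot)$ is the function of Lemma 2.

Both $g_n$ and $L_n$ depend only on the blocks before $G_n$, so the induction is legitimate. From now on $X$, $Y$, $E_M$ and $T_M$ are given by (3) with these blocks. All graphs $(X,Y,E_M)$ are $C_4$-free: two vertices in different blocks have no common neighbour, and inside a block $g_n\ge4$ excludes $4$-cycles.

## 7. No other blocks can produce $G_n$

**Proposition 4.** Let $n\in\mathbb N$, $K\le n$, and $M_1,\dots,M_K\subset\mathbb N\setminus\{n\}$. There do not exist $u_i^k\in\ell_1(X)$, $v_j^k\in\ell_1(Y)$ $(i\in X_n,\ j\in Y_n,\ k\le K)$ of norm $\le n$ such that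
$$\Bigl|1_{E_n}(i,j)-\sum_{k=1}^K\langle u_i^k,T_{M_k}v_j^k\rangle\Bigr|\le\tfrac14\qquad\text{for all }(i,j)\in X_n\times Y_n.$$

*Proof.* Suppose they exist; this is (4).

**Step 1: parameters and splitting.** This step separates large coefficients from small ones. We want three error terms of size $\frac1{32n}$ for each $k$. One of them will be $n\eta$, which suggests $\eta=1/(32n^2)$. Lemma 1(b) with $C=n$ needs $n\delta\le\eta^2/2$, which suggests $\delta=1/(2048n^5)$. With these choices
$$n\delta=\frac{\eta^2}2,\qquad\frac n\delta=2048n^6=\kappa_n,\qquad\frac{2n^2}{\eta^2}=2048n^6=\kappa_n,\qquad n^{3/2}\sqrt{2\delta}=\frac1{32n}.$$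
Fix $k$ and write $M=M_k$, $u_i=u_i^k$, $v_j=v_j^k$. Let $u_i'$ be the restriction of $u_i$ to $\{a:|u_i(a)|\ge\delta\}$, set to $0$ elsewhere, and let $u_i''=u_i-u_i'$. Split $v_j=v_j'+v_j''$ in the same way. Since the norms are at most $n$, the supports of $u_i'$ and $v_j'$ have at most $n/\delta=\kappa_n$ elements. Moreover $\|u_i''\|_\infty,\|v_j''\|_\infty\le\delta$. Accordingly $\langle u_i,T_Mv_j\rangle$ has four parts.

**Step 2: small against small.** This part is negligible. By Lemma 1(a) with $C=n$,
$$|\langle u_i'',T_Mv_j''\rangle|\le n^{3/2}\sqrt{2\delta}=\frac1{32n}.$$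

**Step 3: large against small, and small against large.** Here we replace the spread-out vector by the few coordinates where it has a visible effect. Let $w_j=T_Mv_j''$ and let $\tilde w_j$ be its restriction to $\{a:|w_j(a)|\ge\eta\}$. By Lemma 1(b) this set has at most $2n^2/\eta^2=\kappa_n$ elements. Then
$$\langle u_i',T_Mv_j''\rangle=\sum_au_i'(a)\tilde w_j(a)+\text{error},\qquad|\text{error}|\le\|u_i'\|_1\,\eta\le n\eta=\frac1{32n}.$$
Symmetrically, let $z_i(b)=\sum_{a:(a,b)\in E_M}u_i''(a)$ and let $\tilde z_i$ be its restriction to $\{b:|z_i(b)|\ge\eta\}$, again a set of at most $\kappa_n$ elements. Then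
$$\langle u_i'',T_Mv_j'\rangle=\sum_b\tilde z_i(b)v_j'(b)+\text{error},\qquad|\text{error}|\le\frac1{32n}.$$

**Step 4: large against large, blocks $m<n$.** Since $n\notin M$, the form $\langle u_i',T_Mv_j'\rangle$ is the sum of the contributions of the blocks $m<n$ and of the blocks $m>n$. The early blocks contribute
$$\sum_{a\in\bigcup_{m<n}X_m}u_i'(a)\,(T_Mv_j')(a),$$
and they are harmless because the index set has at most $N_{<n}$ elements.

**Step 5: large against large, blocks $m>n$.** This is where girth enters, as in Section 3. Let $V_0$ be the set of all vertices in $\bigcup_{m>n}(X_m\cup Y_m)$ that lie in $\operatorname{supp}u_i'$ for some $i\in X_n$ or in $\operatorname{supp}v_j'$ for some $j\in Y_n$. Then $|V_0|\le\kappa_nN_n$. A cycle of $(X,Y,E_M)$ inside $V_0$ would lie in one $G_m$ with $m>n$ and would have length at most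
$$\kappa_nN_n\le\kappa_mN_{<m}\le g_m,$$
which is impossible by the choice of $G_m$. So $E_M$ induces a forest on $V_0$. Note that this is one forest for all $i,j$ together. Root each component and let $\pi(x)$ be the parent of a non-root $x$. For $a\in X\cap V_0$, $b\in Y\cap V_0$ we have $(a,b)\in E_M$ if and only if exactly one of $b=\pi(a)$, $a=\pi(b)$ holds; both cannot hold. Hence the contribution of the late blocks is
$$\sum_bP_i(b)v_j'(b)+\sum_au_i'(a)Q_j(a),\qquad P_i(b)=\sum_{a:\pi(a)=b}u_i'(a),\quad Q_j(a)=\sum_{b:\pi(b)=a}v_j'(b),$$
with all sums over vertices of $V_0$. The support of $P_i$ is contained in the set of parents of elements of $\operatorname{supp}u_i'\cap V_0$, so it has at most $\kappa_n$ elements. The same holds for $Q_j$.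

**Step 6: assembling a sparse representation.** This step brings us to Lemma 2. For fixed $k$ we have found, up to an error of at most $\frac3{32n}$, five sums of products (function of $i$) times (function of $j$):

* $u_i'\cdot\tilde w_j$ over $X$, supports of size at most $\kappa_n$;
* $\tilde z_i\cdot v_j'$ over $Y$, supports of size at most $\kappa_n$;
* $u_i'\cdot T_Mv_j'$ over $\bigcup_{m<n}X_m$, supports of size at most $N_{<n}$;
* $P_i\cdot v_j'$ over $Y\cap V_0$, supports of size at most $\kappa_n$;
* $u_i'\cdot Q_j$ over $X\cap V_0$, supports of size at most $\kappa_n$.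

Every function here is bounded in modulus by $n$, since each of its values is a coefficient of, or a sum of distinct coefficients of, a vector of $\ell_1$-norm at most $n$. Take the disjoint union $\Omega_0$ of all these index sets, over the five sums and over all $k\le K$. As $K\le n$, we get functions $p_i,q_j$ on $\Omega_0$, bounded by $n$, with supports of size at most $n(4\kappa_n+N_{<n})$, such that
$$\Bigl|1_{E_n}(i,j)-\sum_{r\in\Omega_0}p_i(r)q_j(r)\Bigr|\le\frac14+n\cdot\frac3{32n}=\frac{11}{32}<\frac38.$$

**Step 7: real scalars and conclusion.** Lemma 2 is about real functions, so in the complex case we take real parts, which does not increase the left side: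
$$\operatorname{Re}\sum_rp_iq_j=\sum_r\bigl(\operatorname{Re}p_i\operatorname{Re}q_j-\operatorname{Im}p_i\operatorname{Im}q_j\bigr).$$
This is a sum of the same kind over $\Omega_0\times\{1,2\}$, with real functions bounded by $n$ and supports of size at most $2n(4\kappa_n+N_{<n})=L_n$. In the real case the supports are smaller than $L_n$ already. Since $G_n$ is $C_4$-free and $|E_n|\ge D(L_n,n)N_n$, this contradicts Lemma 2 with $L=L_n$ and $C=n$. $\square$

## 8. Proof of Theorem A

**Step 1: the equivalence (1).** Let $\mathcal I$ be an ideal of subsets of $\mathbb N$ containing the finite sets. If $M\in\mathcal I$, then $T_M\in\mathcal J_{\mathcal I}$ by definition. Conversely, suppose $M\notin\mathcal I$ but $T_M\in\mathcal J_{\mathcal I}$. By (2) there are $M_1,\dots,M_K\in\mathcal I$, $A_k\in\mathcal L(c_0)$ and $B_k\in\mathcal L(\ell_1)$ with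
$$\Bigl\|T_M-\sum_{k=1}^KA_kT_{M_k}B_k\Bigr\|\le\tfrac14.$$
The set $M\setminus\bigcup_kM_k$ is infinite; otherwise $M$ would be contained in the union of a finite set and $\bigcup_kM_k\in\mathcal I$, and $M$ would be in $\mathcal I$. Choose $n$ in it with $n\ge K$ and $n\ge\|A_k\|,\|B_k\|$ for all $k$. For $i\in X_n$, $j\in Y_n$ the vectors $u_i^k=A_k^*e_i^*\in\ell_1(X)$ and $v_j^k=B_ke_j\in\ell_1(Y)$ have norm at most $n$. As $n\in M$, $\langle e_i^*,T_Me_j\rangle=1_{E_n}(i,j)$; and $\langle e_i^*,A_kT_{M_k}B_ke_j\rangle=\langle u_i^k,T_{M_k}v_j^k\rangle$. So (4) holds, while $n\notin M_k$ for all $k$. This contradicts Proposition 4. Hence (1), and by Section 1 the map $\mathcal I\mapsto\mathcal J_{\mathcal I}$ is an order embedding.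

**Step 2: at least $2^{\mathfrak c}$ closed ideals.** We need $2^{\mathfrak c}$ distinct ideals of sets, and get them from an almost disjoint family, that is, a family of infinite sets with pairwise finite intersections. The set of all finite $0$–$1$ sequences is countable, so we may use it in place of $\mathbb N$. For $t\in2^{\mathbb N}$ let $M_t$ be the set of finite initial segments of $t$; for instance, for $t=(0,1,0,1,\dots)$ it consists of the empty sequence, $(0)$, $(0,1)$, $(0,1,0)$ and so on. If $s\ne t$, only the initial segments before the first difference are common, so $M_s\cap M_t$ is finite.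

For $A\subset2^{\mathbb N}$ let $\mathcal I_A$ be the ideal generated by the finite sets and $\{M_t:t\in A\}$; its members are the subsets of sets $F\cup M_{t_1}\cup\dots\cup M_{t_l}$ with $F$ finite and $t_1,\dots,t_l\in A$. If $s\notin A$, then $M_s$ meets every such set in a finite set, and $M_s$ is infinite, so $M_s\notin\mathcal I_A$. Thus $A=\{t:M_t\in\mathcal I_A\}$, the ideals $\mathcal I_A$ are distinct, and there are $2^{\mathfrak c}$ of them. By Step 1 the closed ideals $\mathcal J_{\mathcal I_A}$ are distinct.

**Step 3: at most $2^{\mathfrak c}$ closed ideals.** An operator $\ell_1\to c_0$ is determined by the sequence of images of the unit vectors, and $|c_0|=\mathfrak c$. So $|\mathcal L(\ell_1,c_0)|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and this space has at most $2^{\mathfrak c}$ subsets altogether. The number of closed ideals is exactly $2^{\mathfrak c}$. Since $2^{\mathfrak c}>\mathfrak c=2^{\aleph_0}$, there are at least $2^{\aleph_0}$ of them; nothing beyond ZFC was used.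

**Step 4: a chain isomorphic to $\mathbb R$.** Identify $\mathbb N$ with $\mathbb Q$ by a bijection. For $x\in\mathbb R$ put $M_x=\{q\in\mathbb Q:q<x\}$ and let $\mathcal I_x$ be the ideal generated by $M_x$ and the finite sets. If $x<y$, then $M_x\subset M_y$, so $\mathcal I_x\subset\mathcal I_y$; and $M_y\setminus M_x$ is infinite, so $M_y\notin\mathcal I_x$. By Step 1, $x\mapsto\mathcal J_{\mathcal I_x}$ is strictly increasing.

**Step 5: weak compactness.** We factor $T_M$ through a reflexive space. Each $T_Me_b$ lies in a single block $\ell_\infty(X_n)$ and has norm at most $1$. So $e_b\mapsto T_Me_b$ also defines a bounded operator from $\ell_1(Y)$ to $\bigl(\bigoplus_n\ell_\infty(X_n)\bigr)_{\ell_2}$. This space is reflexive, being an $\ell_2$-sum of finite-dimensional spaces. Its elements have block norms tending to $0$, so it is contained in $c_0(X)$, with an inclusion of norm at most $1$. The composition is $T_M$, which is therefore weakly compact. As the weakly compact operators form a closed ideal, it contains every $\mathcal J_{\mathcal I}$. $\blacksquare$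

## 9. Theorem B: domains with quotient $\ell_1$, targets containing $c_0$

Write $\mathbf X,\mathbf Y$ for Banach spaces, and keep $X,Y$ for the index sets of Section 6.

**Theorem B.** Let $\mathbf X$ be a Banach space having $\ell_1$ as a quotient (equivalently, containing a complemented copy of $\ell_1$), and let $\mathbf Y$ be a Banach space containing an isomorphic copy of $c_0$. Then the order-embedding statement of Theorem A holds for $\mathcal L(\mathbf X,\mathbf Y)$, which therefore has at least $2^{\mathfrak c}$ closed ideals. It has exactly $2^{\mathfrak c}$ if $\mathbf X$ is separable and $|\mathbf Y|=\mathfrak c$. Examples: $\mathcal L(\ell_1,\ell_\infty)$, $\mathcal L(L_1,c_0)$, $\mathcal L(L_1,C[0,1])$, $\mathcal L(\ell_1\oplus c_0)$.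

In the last example domain and target are both $\ell_1\oplus c_0$. The reason why the theorem costs little is that Proposition 4 never mentions operators on $\ell_1$ or $c_0$; it is about arbitrary vectors $u_i^k,v_j^k$.

*Proof.* **Step 1: the two forms of the hypothesis on $\mathbf X$.** Let $P:\mathbf X\to\ell_1$ be a bounded surjection. By the open mapping theorem there are $\lambda>0$ and $x_j$ with $Px_j=e_j$ and $\|x_j\|\le\lambda$. The operator $U:\ell_1\to\mathbf X$ with $Ue_j=x_j$ satisfies $PU=I$. So $U$ is an isomorphism onto its range, and $UP$ is a projection onto that range. Conversely, a projection onto a copy of $\ell_1$, followed by an isomorphism of the copy with $\ell_1$, is a surjection onto $\ell_1$.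

**Step 2: the operators.** This step moves $T_M$ to the new spaces and prepares vectors and functionals that read off its matrix. Let $P:\mathbf X\to\ell_1(Y)$ be a surjection, and let $x_j\in\mathbf X$ satisfy $Px_j=e_j$, $\|x_j\|\le\lambda$ $(j\in Y)$. Let $J:c_0(X)\to\mathbf Y$ be bounded with $\|Jx\|\ge\gamma\|x\|$, $\gamma>0$. On the range of $J$ the functional $Jx\mapsto\langle e_i^*,x\rangle$ has norm at most $1/\gamma$; let $y_i^*\in\mathbf Y^*$ be a Hahn–Banach extension, so $J^*y_i^*=e_i^*$ and $\|y_i^*\|\le1/\gamma$ $(i\in X)$. Put $S_M=JT_MP\in\mathcal L(\mathbf X,\mathbf Y)$, and let $\mathcal J_{\mathcal I}$ be the closed ideal of $\mathcal L(\mathbf X,\mathbf Y)$ generated by $\{S_M:M\in\mathcal I\}$.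

**Step 3: $S_M\in\mathcal J_{\mathcal I}\iff M\in\mathcal I$.** One direction is trivial. Suppose $M\notin\mathcal I$ but $S_M\in\mathcal J_{\mathcal I}$. The description (2) holds in $\mathcal L(\mathbf X,\mathbf Y)$ with the same proof, so there are $M_k\in\mathcal I$, $A_k\in\mathcal L(\mathbf Y)$, $B_k\in\mathcal L(\mathbf X)$ with
$$\Bigl\|S_M-\sum_{k=1}^KA_kS_{M_k}B_k\Bigr\|\le\frac{\gamma}{4\lambda}.$$
Apply this operator to $x_j$ and then $y_i^*$ to the result; since $\|y_i^*\|\|x_j\|\le\lambda/\gamma$, the value is at most $\frac14$ in modulus. The two terms are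
$$\langle y_i^*,S_Mx_j\rangle=\langle J^*y_i^*,T_MPx_j\rangle=\langle e_i^*,T_Me_j\rangle,$$
$$\langle y_i^*,A_kS_{M_k}B_kx_j\rangle=\langle u_i^k,T_{M_k}v_j^k\rangle,\qquad u_i^k=(A_kJ)^*y_i^*\in c_0(X)^*=\ell_1(X),\quad v_j^k=PB_kx_j\in\ell_1(Y).$$
Here $\|u_i^k\|\le\|A_k\|\|J\|/\gamma$ and $\|v_j^k\|\le\|P\|\|B_k\|\lambda$, which are bounded independently of $i,j,k$. As in Section 8, $M\setminus\bigcup_kM_k$ is infinite. Choose $n$ in it, larger than $K$ and these bounds. For $i\in X_n$, $j\in Y_n$ we have $\langle e_i^*,T_Me_j\rangle=1_{E_n}(i,j)$, so (4) holds with vectors of norm at most $n$ and with $n\notin M_k$ for all $k$. This contradicts Proposition 4.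

**Step 4: counting.** As before, the equivalence gives $\mathcal J_{\mathcal I}\subset\mathcal J_{\mathcal I'}\iff\mathcal I\subset\mathcal I'$, and the ideals $\mathcal I_A$ of Section 8 give at least $2^{\mathfrak c}$ closed ideals. If $\mathbf X$ is separable and $|\mathbf Y|=\mathfrak c$, an operator is determined by its values on a countable dense set, so $|\mathcal L(\mathbf X,\mathbf Y)|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and there are at most $2^{\mathfrak c}$ closed ideals.

**Step 5: the examples.** The domains $\ell_1$, $L_1$ and $\ell_1\oplus c_0$ are separable and contain complemented copies of $\ell_1$. For $L_1$, take disjoint sets $F_n$ of positive measure in the underlying interval; the map $f\mapsto(\int_{F_n}f)_n$ is a surjection onto $\ell_1$, because $\sum_nc_n|F_n|^{-1}1_{F_n}$ is mapped to $(c_n)$. The targets $\ell_\infty$, $c_0$, $C[0,1]$ and $\ell_1\oplus c_0$ have cardinality $\mathfrak c$ and contain $c_0$. In $C[0,1]$, take continuous functions $f_n$ with $\|f_n\|=1$ that vanish outside disjoint intervals; then $\|\sum_nc_nf_n\|=\sup_n|c_n|$ for $(c_n)\in c_0$. $\blacksquare$
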